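# Exponential power series fields over models of $T_{\exp}$

## A power series field inherits $T_{\exp}$ from its coefficients

**Theorem 1.** Let $(\mathbb R_0,\exp)$ be a model of $T_{\exp}$, let $G$ be a divisible ordered abelian group, let $\kappa$ be a regular uncountable cardinal, and suppose that $\mathbb K=\mathbb R_0((G))_\kappa$ carries an analytic logarithm satisfying the growth axiom at infinity. Let $\exp:\mathbb K\to\mathbb K^{>0}$ be the inverse of this logarithm. Then $(\mathbb K,\exp)\models T_{\exp}$, and $(\mathbb R_0,\exp)\preceq(\mathbb K,\exp)$. In particular $\mathbb K$ with $\exp|[0,1]$ is a model of $T_{\exp|[0,1]}$.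

Here $T_{\exp}$ is the theory of $(\mathbb R,+,\cdot,<,\exp)$, and $T_{\exp|[0,1]}$ is the theory of the real field with the exponential restricted to $[0,1]$. In plain words: we start from a field $\mathbb R_0$ with an exponential that cannot be told apart from the real one by first-order sentences, and pass to a field of infinite formal series over $\mathbb R_0$ with an exponential that satisfies a short list of algebraic axioms. The theorem says that these few axioms already force *every* first-order sentence true of the real exponential. Whether this holds, for $T_{\exp}$ and for $T_{\exp|[0,1]}$, is a question from Berarducci, Kuhlmann, Mantova, Matusinski, "Exponential fields and Conway's omega-map", arXiv:1810.03029 (2018), whose authors state that they do not know the answer.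

After Theorem 1 we prove sharper forms of it: Theorem 4 (other languages), and Theorems 2 and 3 (equivalences).

### The series fields

**Definition.** An *exponential field* is a real closed field $R$ with an isomorphism of ordered groups $\exp:(R,+,<)\to(R^{>0},\cdot,<)$. Its inverse is written $\log$.

**Definition.** Let $R$ be a real closed field, $G$ a divisible ordered abelian group written multiplicatively, $\kappa$ a regular uncountable cardinal. The field $R((G))_\kappa$ consists of the series $x=\sum_g r_g g$ with $r_g\in R$ whose support $\operatorname{supp}x=\{g:r_g\ne0\}$ is reverse well-ordered (every nonempty subset has a largest element) of cardinality $<\kappa$.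

The largest element of $\operatorname{supp}x$ is the *leading monomial* of $x\neq0$, and $x>0$ iff its leading coefficient is positive. This is a real closed field. Write $o(1)$ for the series supported in $G^{<1}$, the infinitesimals; $R+o(1)$ is a convex valuation ring. A series outside it has leading monomial $>1$, so its absolute value exceeds all of $R$. Write
$$P(G)=\{x\in R((G))_\kappa:\operatorname{supp}x\subseteq G^{>1}\}$$
for the group of *purely infinite* series ($R$ and $\kappa$ being understood). Splitting the support gives $R((G))_\kappa=P(G)\oplus R\oplus o(1)$. When $R=\mathbb R_0$ and the field is $\mathbb K$, we write $\mathbb K^\uparrow$ for $P(G)$.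

For example, let $G=t^{\mathbb Q}$ with $t>1$ and $\kappa=\omega_1$. Then $\sum_{n\ge1}t^{1/n}$ is a purely infinite series: its support $t>t^{1/2}>t^{1/3}>\cdots$ is reverse well-ordered. The sum $\sum_{n\ge1}t^{n}$ is not allowed.

*Infinite sums.* Let $S\subseteq G^{<1}$ be reverse well-ordered. Neumann's lemma says that the monoid generated by $S$ is reverse well-ordered and that each of its elements is a product of elements of $S$ in only finitely many ways. The monoid has size at most $\max(|S|,\aleph_0)$. So for $\varepsilon\in o(1)^n$ and any coefficients $c_\alpha\in R$, the sum $\sum_{\alpha\in\mathbb N^n}c_\alpha\varepsilon^\alpha$ is a well-defined element of $R((G))_\kappa$; here we use that $\kappa$ is uncountable. Substituting infinitesimals into formal power series is a ring homomorphism, so formal identities may be used. In particular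
$$\varepsilon\mapsto\sum_{n\ge1}(-1)^{n+1}\frac{\varepsilon^n}n\quad\text{induces an isomorphism }(1+o(1),\cdot)\to(o(1),+),\quad 1+\varepsilon\mapsto\sum_{n\ge 1}(-1)^{n+1}\frac{\varepsilon^n}{n},\tag{1}$$
with inverse $\delta\mapsto\sum_{n\ge0}\delta^n/n!$.

**Definition.** An *analytic logarithm* on $\mathbb K=\mathbb R_0((G))_\kappa$, where $\mathbb R_0$ is an exponential field, is a map $\log:\mathbb K^{>0}\to\mathbb K$ such that

* (A1) $\log$ is an isomorphism of ordered groups $(\mathbb K^{>0},\cdot,<)\cong(\mathbb K,+,<)$ extending the inverse of the exponential of $\mathbb R_0$;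
* (A2) $\log(1+\varepsilon)=\sum_{n\ge1}(-1)^{n+1}\varepsilon^n/n$ for all $\varepsilon\in o(1)$;
* (A3) $\log(G)=\mathbb K^\uparrow$.

It satisfies the *growth axiom at infinity* if $\log(x)<x^{1/n}$ for every $x\in\mathbb K$ with $x>\mathbb R_0$ and every integer $n\ge1$.

Axiom (A3) is demanding. The group $G=t^{\mathbb Q}$ carries no analytic logarithm: $\log(G)$ would be isomorphic to $\mathbb Q$, hence archimedean, but $\mathbb K^\uparrow$ contains $t>n\,t^{1/2}>0$ for all $n$. Fields that do carry one are built in Lemma 2. If $G$ is trivial, then $\mathbb K=\mathbb R_0$, the growth axiom is vacuous, and there is nothing to prove.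

### The model theory we quote

A theory $T$ is *model complete* if $M\subseteq N$ with $M,N\models T$ implies $M\preceq N$. An ordered structure is *o-minimal* if every definable (with parameters) subset of the line is a finite union of points and open intervals; we call a theory o-minimal if its models are. The *definable closure* $\mathrm{dcl}(A)$ of $A\subseteq M$ is the set of $b\in M$ that are the unique solution in $M$ of some formula with parameters in $A$. For instance, in a real closed field $\mathrm{dcl}(\emptyset)$ contains every root of every nonzero polynomial over $\mathbb Q$, as "the $k$-th root in increasing order".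

* **(W)** Wilkie (J. AMS 9, 1996): $T_{\exp}$ and $T_{\exp|[0,1]}$ are model complete. $T_{\exp}$, and hence every reduct of it defining the ordered field, is o-minimal (with Khovanskii).
* **(D)** van den Dries (*Tame Topology and O-minimal Structures*): the monotonicity theorem, and definable choice for o-minimal expansions of ordered fields. We use the latter as: if $M$ is such an expansion and $X\subseteq M$ is nonempty and definable over $A$, then $X\cap\mathrm{dcl}(A)\neq\emptyset$. (For subsets of the line one sees this directly: the leftmost component of $X$ is a point or an interval whose endpoints are $\pm\infty$ or in $\mathrm{dcl}(A)$; take the point, or a midpoint, or $b-1$ for $(-\infty,b)$, $a+1$ for $(a,\infty)$, $0$ for the whole line; if the interval contains one of its endpoints, that endpoint will do.)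

Consequence of (D): *if $M$ is an o-minimal expansion of an ordered field and $A=\mathrm{dcl}(A)\subseteq M$, then $A\preceq M$.* Indeed $A$ is closed under the functions of the language, and if $M\models\exists x\,\varphi(x,a)$ with $a$ from $A$, then $\varphi(x,a)$ has a solution in $\mathrm{dcl}(a)\subseteq A$. This is the Tarski–Vaught test.

The last quoted result concerns a richer language. Let $L_{an}$ be the language of ordered rings with a function symbol for each $f:\mathbb R^n\to\mathbb R$ that is real analytic on a neighbourhood of $[-1,1]^n$ (that is, $f|_{[-1,1]^n}$ extends analytically to one) and vanishes outside $[-1,1]^n$. Let $T_{an}$ and $T_{an,\exp}$ be the theories of $\mathbb R$ in $L_{an}$ and in $L_{an}\cup\{\exp\}$. If $\mathbb R_0\models T_{an}$, the *natural interpretation* on $\mathbb K$ sets $f(x)=0$ outside $[-1,1]^n$. For $x\in[-1,1]^n$ write $x=r+\varepsilon$ uniquely with $r\in\mathbb R_0^n$ (so $r\in[-1,1]^n$) and $\varepsilon\in o(1)^n$, and set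
$$f(r+\varepsilon)=\sum_{\alpha\in\mathbb N^n}\frac{f_\alpha(r)}{\alpha!}\,\varepsilon^\alpha,\tag{2}$$
where $f_\alpha(r)$ is the value at $r$, in $\mathbb R_0$, of the symbol for the restricted function associated with $\partial^\alpha f$. For the restricted sine this gives, for $r=0$, $\sin(\varepsilon)=\varepsilon-\varepsilon^3/6+\cdots$.

**Known Result.** If $\mathbb R_0\models T_{an,\exp}$ and $\mathbb K=\mathbb R_0((G))_\kappa$ carries an analytic logarithm satisfying the growth axiom at infinity, then $\mathbb K$, with the natural interpretation of $L_{an}$ and with $\exp$ the inverse of $\log$, is a model of $T_{an,\exp}$.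

(This rests on quantifier elimination for $T_{an,\exp}$.) So Theorem 1 asks us to weaken the hypothesis on $\mathbb R_0$ from $T_{an,\exp}$ to $T_{\exp}$, with the corresponding weaker conclusion.

## One sentence of $T_{\exp}$ checked by hand

Take the sentence $\forall x\,(\exp x\ge1+x)$ and check it in $\mathbb K$. By (A2) and (1), $\log(\sum\delta^n/n!)=\delta$ for $\delta\in o(1)$, so $\exp(\delta)=\sum_{n\ge 0}\delta^n/n!$.

* If $x<0$ is infinite, then $1+x<0<\exp x$.
* If $x>0$ is infinite, then $y=\exp x>\mathbb R_0$, because $\log$ is increasing and maps $\mathbb R_0^{>0}$ onto $\mathbb R_0<x$. The growth axiom with $n=2$ gives $x=\log y<y^{1/2}$, so $\exp x>x^2>1+x$.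
* If $x=r+\varepsilon$ with $r\ne0$, then $\exp x-1-x$ differs by an infinitesimal from $\exp(r)-1-r$, which is a positive element of $\mathbb R_0$ since $\mathbb R_0\models T_{\exp}$.
* If $x=\varepsilon$, then $\exp x-1-x=\frac{\varepsilon^2}2(1+\delta)$ with $\delta\in o(1)$, which is $\ge0$.

Every hypothesis had a role: growth at infinity, the theory of $\mathbb R_0$ at finite non-infinitesimal points, Taylor expansion near $0$. But this goes one sentence at a time, and a sentence with several alternating quantifiers gives no such case division. We need a structural argument.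

## Three direct routes and where each stops

**Quoting the Known Result for $\mathbb R_0$.** This requires $\mathbb R_0$ to be a model of $T_{an}$. A model of $T_{an}$ contains a copy of $\mathbb R$, since every real constant is named, so it is uncountable. But $T_{\exp}$ is a theory in a countable language and has countable models. For a countable $\mathbb R_0$ the Known Result does not apply, whatever structure we try to put on $\mathbb R_0$.

**Enlarging the coefficients only.** By compactness there is $\mathbb R_1\models T_{an,\exp}$ with $\mathbb R_0\preceq\mathbb R_1|_{L_{\exp}}$, where $L_{\exp}$ is the language of ordered rings with $\exp$. So try $\mathbb R_1((G))_\kappa$, with the logarithm on $G$ kept. Then (A3) fails as soon as $G\ne1$ and $\mathbb R_1\neq\mathbb R_0$: we still have $\log(G)=\mathbb K^\uparrow$, which consists of series with coefficients in $\mathbb R_0$, while (A3) would demand $rg\in\log(G)$ for $r\in\mathbb R_1\setminus\mathbb R_0$ and $g\in G^{>1}$. The monomial "$\exp(rg)$" is missing. We must enlarge $G$ as well.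

**Enlarging coefficients and monomials.** Suppose we have found $\mathbb K_1=\mathbb R_1((\Gamma))_\kappa\supseteq\mathbb K$ with an analytic logarithm that extends the one on $\mathbb K$ and satisfies growth. By the Known Result $\mathbb K_1\models T_{an,\exp}$. But $\mathbb K$ is so far just a substructure of a model of $T_{\exp}$. Model completeness does not help, since it compares two *models*. (The theory of real closed ordered fields is model complete in the language of ordered rings, and $\mathbb Q\subseteq\mathbb R$ is a substructure that is not a model.)

The consequence of (D) says what would be enough: $\mathbb K$ should be *definably closed* in $(\mathbb K_1,\exp)$. There is a cheap way to certify this. If $\mathbb K$ is the common fixed set of some family of automorphisms of $(\mathbb K_1,\exp)$, then $\mathbb K$ is definably closed, because an automorphism fixing $\mathbb K$ pointwise must fix the unique solution of any formula over $\mathbb K$.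

So we want automorphisms of $\mathbb R_1$ over $\mathbb R_0$ that (i) have common fixed set exactly $\mathbb R_0$, and (ii) lift to $\mathbb K_1$ with common fixed set exactly $\mathbb K$. Condition (i) is not automatic. If $\mathbb R_0$ is a countable elementary substructure of $(\mathbb R,\exp)$ and we choose $\mathbb R_1=\mathbb R$, then $\mathbb R_1$ has no automorphism but the identity, and everything is fixed. Thus $\mathbb R_1$ must be chosen very homogeneous, and $\Gamma$ must be built from $G$ without arbitrary choices, so that automorphisms lift.

## A homogeneous extension of the coefficient field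

We state the lemma for a general language, since we shall use it several times. All languages are understood to contain that of ordered rings.

**Lemma 1.** Let $L$ be a language whose symbols are symbols of $L_{an}\cup\{\exp\}$ or $\emptyset$-definable in $T_{an,\exp}$, let $T_L$ be the $L$-theory of $\mathbb R$, and let $\mathbb R_0\models T_L$. There is $\mathbb R_1\models T_{an,\exp}$ with $\mathbb R_0\preceq\mathbb R_1|_L$ such that for every $r\in\mathbb R_1\setminus\mathbb R_0$ some automorphism $\sigma$ of $\mathbb R_1|_L$ fixes $\mathbb R_0$ pointwise and satisfies $\sigma(r)\neq r$.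

*Proof.* **Step 1: an elementary extension to a model of $T_{an,\exp}$.** We show that $T_{an,\exp}$ together with the elementary $L$-diagram of $\mathbb R_0$ is consistent. A finite part of the diagram is a single formula $\varphi(c)$ with $\mathbb R_0\models\varphi(c)$. Then $\mathbb R_0\models\exists x\,\varphi(x)$. As $T_L$ is complete, $\mathbb R\models\exists x\,\varphi(x)$, so $\mathbb R$ itself, with suitable values for $c$, satisfies $T_{an,\exp}\cup\{\varphi(c)\}$. By compactness there is a model $M_0\models T_{an,\exp}$ with $\mathbb R_0\preceq M_0|_L$.

**Step 2: a chain with growing saturation.** This provides room for back-and-forth. Build $M_0\preceq M_1\preceq\cdots$, elementary in the full language, with $M_{n+1}$ being $|M_n|^+$-saturated: every finitely satisfiable set of formulas in one variable over at most $|M_n|$ parameters is realized. Put $\mathbb R_1=\bigcup_nM_n$. Each $M_n\preceq\mathbb R_1$, so $\mathbb R_1\models T_{an,\exp}$ and $\mathbb R_0\preceq\mathbb R_1|_L$. An $L$-type is a partial type of the full language, so the $L$-reducts have the same saturation.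

**Step 3: moving a given $r$ by one step.** Let $r\in M_n\setminus\mathbb R_0$. Then $r\notin\mathrm{dcl}_L(\mathbb R_0)$. Indeed, if $r$ were the unique solution of $\varphi(x,c)$ with $c$ from $\mathbb R_0$, then $\mathbb R_0\models\exists x\,\varphi(x,c)$ by elementarity, the witness in $\mathbb R_0$ would satisfy $\varphi(x,c)$ in $\mathbb R_1$, and it would equal $r$. So every formula in $\mathrm{tp}_L(r/\mathbb R_0)$ has a solution other than $r$; that is, $\mathrm{tp}_L(r/\mathbb R_0)\cup\{x\ne r\}$ is finitely satisfiable. Its parameters lie in $M_n$, so some $r'\in M_{n+1}$ realizes it. The map $f_0=\mathrm{id}_{\mathbb R_0}\cup\{(r,r')\}$ is partial $L$-elementary, has domain and range in $M_{n+1}$, and has size at most $|M_n|$.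

**Step 4: extending to an automorphism.** We make the map total and onto by back-and-forth along the chain. Let $k\ge1$ and suppose $f_{k-1}$ is partial $L$-elementary of size at most $\lambda=|M_{n+k}|$, with domain and range in $M_{n+k}$. Given $a\in M_{n+k}$ and a partial elementary $f\supseteq f_{k-1}$ of size $\le\lambda$ with domain and range in $M_{n+k+1}$, the set of all $\varphi(x,f(d))$ with $\varphi(a,d)$ true, $d$ from $\mathrm{dom} f$, is finitely satisfiable because $f$ preserves $\exists x\,\varphi(x,d)$. It has at most $\lambda$ parameters, so it is realized by some $a'\in M_{n+k+1}$, and $f\cup\{(a,a')\}$ is partial elementary. Doing the same with $f^{-1}$ puts $a$ in the range. Going through the $\lambda$ elements of $M_{n+k}$, with unions at limits, we obtain $f_k\supseteq f_{k-1}$ of size at most $\lambda$, with domain and range contained in $M_{n+k+1}$ and both containing $M_{n+k}$. Since $\lambda\le|M_{n+k+1}|$, the recursion continues. Then $\sigma=\bigcup_kf_k$ is an automorphism of $\mathbb R_1|_L$ over $\mathbb R_0$ with $\sigma(r)=r'\ne r$. $\square$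

## Freely adjoining exponentials of purely infinite series

We now enlarge the group. Fix an exponential field $R$ and $\kappa$; $P(H)$ is formed over $R$.

**Definition.** A *prelog pair* over $R$ is a pair $(H,\ell)$ with $H$ a divisible ordered abelian group and $\ell:H\to P(H)$ an embedding of ordered groups such that $\ell(h)<h^{1/n}$ for all $h\in H^{>1}$ and $n\ge1$.

So a prelog pair has a logarithm on monomials, with growth, but (A3) may fail: $\ell$ need not be onto.

**Example A.** Let $H$ be the group of finite products $\prod_{k\in\mathbb Z}t_k^{q_k}$ with $q_k\in\mathbb Q$, ordered by the sign of the nonzero exponent $q_k$ with $k$ maximal. Thus $t_k>t_{k-1}^q$ for every rational $q$. Put $\ell(\prod t_k^{q_k})=\sum_kq_kt_{k-1}$, so "$\log t_k=t_{k-1}$". This is additive. If $h=\prod t_k^{q_k}>1$ and $j$ is the maximal index with $q_j\ne0$, then $q_j>0$ and $\ell(h)$ has leading term $q_jt_{j-1}$. So $\ell(h)>0$, and $\ell$ is an embedding of ordered groups. Further $t_{j-1}<h^{1/n}$, because $h^{1/n}t_{j-1}^{-1}$ has $t_j$ as its highest factor, with exponent $q_j/n>0$. Hence $\ell(h)<h^{1/n}$. So $(H,\ell)$ is a prelog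 pair. It is not onto: $\sqrt2\,t_0$ and $\sum_{k\le0}t_k$ lie in $P(H)$ but not in $\ell(H)$, whose elements are finite sums with rational coefficients.

**The successor step.** Its purpose is to give every element of $P(H)$ an exponential. Given $(H,\ell)$, let $H'=\{e(x):x\in P(H)\}$ be a multiplicative copy of the ordered group $P(H)$: $e(x)e(y)=e(x+y)$, and $e(x)<e(y)$ iff $x<y$. It is divisible. Identify $h\in H$ with $e(\ell(h))$; since $\ell$ is an embedding, $H\subseteq H'$ as ordered groups. Put $\ell'(e(x))=x\in P(H)\subseteq P(H')$. Then $\ell'$ is an embedding of ordered groups, it extends $\ell$ because $\ell'(h)=\ell'(e(\ell(h)))=\ell(h)$, and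
$$\ell'(H')=P(H).\tag{3}$$

*Growth survives.* Let $e(x)>1$, so $x>0$, and let $h\in H^{>1}$ be the leading monomial of $x$. For every $m\ge1$,
$$\ell(h)<h^{1/2}<x/m.$$
The first inequality is growth in $(H,\ell)$; the second holds because $x/m$ has leading monomial $h>h^{1/2}$ and positive leading coefficient. Apply $e$: $h=e(\ell(h))<e(x/m)=e(x)^{1/m}$ for all $m$. So the leading monomial $h$ of $x$ is smaller than the monomial $e(x)^{1/n}$, hence $\ell'(e(x))=x<e(x)^{1/n}$. Thus $(H',\ell')$ is a prelog pair.

In Example A, $H'$ contains the new monomial $e(\sqrt2\,t_0)$. It lies between $t_1^{q}=e(qt_0)$ and $t_1^{q'}=e(q't_0)$ for rationals $q<\sqrt2<q'$, as $t_1^{\sqrt2}$ should.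

**Iteration.** One step creates new monomials and hence new purely infinite series, so we repeat. Given a prelog pair $(G_0,\ell_0)$, define $(G_i,\ell_i)$ for $i\le\kappa$ by the successor step at successors and by unions at limits; a union of a chain of prelog pairs is a prelog pair, since every condition concerns one or two elements at a time and $\bigcup_iP(G_i)\subseteq P(\bigcup_iG_i)$. Put $\Gamma=G_\kappa$, $\ell=\ell_\kappa$. A series over $\Gamma$ has fewer than $\kappa$ monomials, each lying in some $G_i$ with $i<\kappa$. As $\kappa$ is regular, they all lie in a common $G_i$, $i<\kappa$. Hence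
$$R((\Gamma))_\kappa=\bigcup_{i<\kappa}R((G_i))_\kappa,\qquad P(\Gamma)=\bigcup_{i<\kappa}P(G_i),$$
and since $\ell_{i+1}(G_{i+1})=P(G_i)$ by (3), we get $\ell(\Gamma)=P(\Gamma)$.

**Lemma 2.** For $x\in R((\Gamma))_\kappa^{>0}$ write uniquely $x=g\,r(1+\varepsilon)$ with $g\in\Gamma$, $r\in R^{>0}$, $\varepsilon\in o(1)$, and put
$$\log x=\ell(g)+\log r+\sum_{n\ge1}(-1)^{n+1}\frac{\varepsilon^n}n.\tag{4}$$
This is an analytic logarithm on $R((\Gamma))_\kappa$ satisfying the growth axiom at infinity.

*Proof.* **Step 1: it is a group isomorphism.** The group $R((\Gamma))_\kappa^{>0}$ is the direct product of $\Gamma$, $R^{>0}$ and $1+o(1)$, and $R((\Gamma))_\kappa=P(\Gamma)\oplus R\oplus o(1)$. Formula (4) maps $\Gamma$ isomorphically onto $P(\Gamma)$ by the iteration, $R^{>0}$ onto $R$ because $R$ is an exponential field, and $1+o(1)$ onto $o(1)$ by (1).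

**Step 2: it preserves order.** It suffices that $x>1$ implies $\log x>0$. If $x=gr(1+\varepsilon)>1$, one of three cases holds. If $g>1$, then $\ell(g)>0$ is purely infinite and dominates. If $g=1$ and $r>1$, then $\log r>0$ lies in $R$ and dominates the infinitesimal rest. If $g=r=1$ and $\varepsilon>0$, then $\log x=\varepsilon(1+\delta)$ with $\delta\in o(1)$, which is positive. So (A1) holds; (A2) is part of (4), and (A3) is $\ell(\Gamma)=P(\Gamma)$.

**Step 3: growth.** Let $x=gr(1+\varepsilon)>R$; then $g>1$. The leading monomial of $\log x$ is that of $\ell(g)>0$, and it is at most $g^{1/(2n)}$ because $\ell(g)<g^{1/(2n)}$. Now $g^{1/(2n)}<g^{1/n}$, and $x^{1/n}$ has leading monomial $g^{1/n}$ with positive coefficient. So $\log x<x^{1/n}$. $\square$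

## Lifting automorphisms and computing the fixed field: proof of Theorem 1

**Step 1: the coefficients.** We fix an extension with enough automorphisms. Apply Lemma 1 with $L=L_{\exp}$ to get $\mathbb R_1$, and let $A=\mathrm{Aut}(\mathbb R_1|_{L_{\exp}}/\mathbb R_0)$ be the group of automorphisms fixing $\mathbb R_0$ pointwise. Then
$$\{r\in\mathbb R_1:\sigma(r)=r\text{ for all }\sigma\in A\}=\mathbb R_0.\tag{5}$$

**Step 2: the big field.** We build a model of $T_{an,\exp}$ above $\mathbb K$. Work over $R=\mathbb R_1$ and put $(G_0,\ell_0)=(G,\log|_G)$. This is a prelog pair over $\mathbb R_1$: $\log(G)=\mathbb K^\uparrow\subseteq P(G)$ by (A3), $\log|_G$ is an embedding of ordered groups by (A1), and $\log g<g^{1/n}$ for $g\in G^{>1}$ by the growth axiom, since such $g$ is $>\mathbb R_0$. Form $(G_i,\ell_i)_{i\le\kappa}$, $\Gamma$ and $\ell$, and let $\mathbb K_1=\mathbb R_1((\Gamma))_\kappa$ with the logarithm (4). By Lemma 2 and the Known Result, $\mathbb K_1\models T_{an,\exp}$. In particular $(\mathbb K_1,\exp)\models T_{\exp}$.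

**Step 3: $\mathbb K$ is an $L_{\exp}$-substructure of $\mathbb K_1$.** This makes comparison possible. As $\mathbb R_0\subseteq\mathbb R_1$ and $G\subseteq\Gamma$, $\mathbb K$ is an ordered subfield. If $x=gr(1+\varepsilon)\in\mathbb K^{>0}$, then (A1) and (A2) say that $\log_{\mathbb K}x=\log g+\log r+\sum(-1)^{n+1}\varepsilon^n/n$, and $\log g=\ell(g)$ for $g\in G$. So $\log_{\mathbb K_1}$ extends $\log_{\mathbb K}$. Since $\log_{\mathbb K}$ maps onto $\mathbb K$, $\exp_{\mathbb K_1}$ extends $\exp_{\mathbb K}$.

**Step 4: lifting $\sigma\in A$ to $\mathbb K_1$.** The pattern is visible at the first stage: the new monomial $e(rg)$, with $r\in\mathbb R_1\setminus\mathbb R_0$ and $g\in G^{>1}$, should go to $e(\sigma(r)g)$. In general, we define ordered group automorphisms $\sigma_i$ of $G_i$ for $i\le\kappa$, each extending the previous ones, such that the induced maps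
$$\hat\sigma_i:\mathbb R_1((G_i))_\kappa\to\mathbb R_1((G_i))_\kappa,\qquad\sum r_gg\mapsto\sum\sigma(r_g)\,\sigma_i(g)$$
satisfy
$$\hat\sigma_i\circ\ell_i=\ell_i\circ\sigma_i.\tag{6}$$
Each $\hat\sigma_i$ is an ordered field automorphism, since $\sigma$ is one and $\sigma_i$ is an ordered group automorphism; it maps $P(G_i)$ onto itself and commutes with infinite sums.

* *Start.* $\sigma_0=\mathrm{id}_G$. Condition (6) holds because $\ell_0(G)=\mathbb K^\uparrow$ consists of series over $G$ with coefficients in $\mathbb R_0$, and $\hat\sigma_0$ fixes these.
* *Successor.* $\sigma_{i+1}(e(x))=e(\hat\sigma_i(x))$ for $x\in P(G_i)$. This is an ordered group homomorphism, with inverse obtained in the same way from $\sigma^{-1}$. It extends $\sigma_i$: for $h\in G_i$, $h=e(\ell_i(h))$ goes to $e(\hat\sigma_i\ell_i(h))=e(\ell_i\sigma_i(h))=\sigma_i(h)$, by (6). And (6) holds at $i+1$: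
$$\ell_{i+1}\sigma_{i+1}(e(x))=\hat\sigma_i(x)=\hat\sigma_{i+1}(x)=\hat\sigma_{i+1}(\ell_{i+1}(e(x))).$$
* *Limit.* Take unions. Condition (6) is a condition on one monomial at a time, so it is inherited.

Let $\hat\sigma=\hat\sigma_\kappa$, an ordered field automorphism of $\mathbb K_1$. If $x=gr(1+\varepsilon)$, then $\hat\sigma(x)=\sigma_\kappa(g)\,\sigma(r)\,(1+\hat\sigma(\varepsilon))$ is the decomposition of $\hat\sigma(x)$. Now $\hat\sigma\ell=\ell\sigma_\kappa$ by (6), $\sigma(\log r)=\log\sigma(r)$ since $\sigma$ is an $L_{\exp}$-automorphism, and $\hat\sigma$ commutes with infinite sums. So (4) gives $\hat\sigma(\log x)=\log\hat\sigma(x)$. Hence $\hat\sigma\in\mathrm{Aut}(\mathbb K_1,\exp)$. It is the identity on $\mathbb K$, because $\sigma$ fixes $\mathbb R_0$ and $\sigma_\kappa$ fixes $G$.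

**Step 5: the common fixed set is exactly $\mathbb K$.** This is the heart of the proof. We show by induction on $i\le\kappa$:

* (a$_i$) every $g\in G_i$ fixed by all $\sigma_i$ ($\sigma\in A$) lies in $G$;
* (b$_i$) every $x\in\mathbb R_1((G_i))_\kappa$ fixed by all $\hat\sigma_i$ ($\sigma\in A$) lies in $\mathbb K$.

*A fact about order.* A reverse well-ordered set $S$ has no order automorphism $\tau$ but the identity. Otherwise let $s$ be the largest element with $\tau(s)\ne s$. If $\tau(s)>s$, then $\tau(s)$ is fixed by $\tau$, so $\tau(\tau(s))=\tau(s)$ and $\tau(s)=s$, a contradiction. If $\tau(s)<s$, then $\tau^{-1}(s)>s$ is fixed by $\tau$, so $s=\tau(\tau^{-1}(s))=\tau^{-1}(s)$, a contradiction. (The shift of $\mathbb Z$ shows that the hypothesis on $S$ is needed.)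

*(a$_i$) implies (b$_i$).* Let $x=\sum r_gg$ be fixed by all $\hat\sigma_i$. For each $\sigma\in A$, $\sigma_i$ maps $\operatorname{supp}x$ onto itself and preserves the order, so by the fact just proved $\sigma_i(g)=g$ for all $g\in\operatorname{supp}x$. Comparing coefficients, $\sigma(r_g)=r_g$. As this holds for all $\sigma\in A$, (a$_i$) gives $g\in G$, and (5) gives $r_g\in\mathbb R_0$. So $x\in\mathbb K$.

*(a$_0$)* is trivial, and *(a$_i$) for limit $i$* is clear, as an element of $G_i$ lies in some earlier $G_j$, on which $\sigma_i$ is $\sigma_j$.

*(b$_i$) implies (a$_{i+1}$).* Let $g=e(x)$, $x\in P(G_i)$, be fixed by all $\sigma_{i+1}$. Then $e(\hat\sigma_i(x))=e(x)$, so $x$ is fixed by all $\hat\sigma_i$, and by (b$_i$)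
$$x\in\mathbb K\cap P(G_i)=\mathbb K^\uparrow=\log(G).$$
The last equality is (A3) for $\mathbb K$: the surjectivity says that exponentials of purely infinite series of $\mathbb K$ are already in $G$. So $x=\ell_0(h)=\ell_i(h)$ for some $h\in G$, and $g=e(\ell_i(h))=h\in G$.

The statement (b$_\kappa$), together with $\hat\sigma|_{\mathbb K}=\mathrm{id}$, is what we wanted.

**Step 6: from fixed set to elementary substructure.** Let $b\in\mathrm{dcl}_{(\mathbb K_1,\exp)}(\mathbb K)$. Every $\hat\sigma$ fixes $\mathbb K$ pointwise and preserves formulas, so it fixes $b$, and $b\in\mathbb K$ by Step 5. Thus $\mathbb K$ is definably closed in $(\mathbb K_1,\exp)$, which is o-minimal by (W). By the consequence of (D), $(\mathbb K,\exp)\preceq(\mathbb K_1,\exp)\models T_{\exp}$. Since $\mathbb R_0\subseteq\mathbb K$ is a substructure and both are models of the model complete theory $T_{\exp}$, $\mathbb R_0\preceq\mathbb K$. Finally, a sentence about $\exp|[0,1]$ true in $\mathbb R$ translates into a sentence of $T_{\exp}$, so $\mathbb K$ with $\exp|[0,1]$ is a model of $T_{\exp|[0,1]}$. This proves Theorem 1. $\blacksquare$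

## Languages between the field language and $L_{an}$

The same argument works with some of the restricted analytic functions present. Let $\mathcal F\subseteq L_{an}$ be a set of function symbols, and let $T_{\mathcal F}$, $T_{\mathcal F,\exp}$ be the theories of $(\mathbb R,+,\cdot,<,\mathcal F)$ and of its expansion by $\exp$. For $f\in\mathcal F$, the functions $f_\alpha$ are $\emptyset$-definable in $T_{\mathcal F}$: in the open cube take partial derivatives by the $\varepsilon$–$\delta$ definition, extend to the closed cube by continuity, and put $0$ outside. For the restricted sine, this defines the restricted cosine, with the values at $\pm1$ obtained as limits. So for $\mathbb R_0\models T_{\mathcal F}$ formula (2) makes sense, with $f_\alpha(r)$ computed in $\mathbb R_0$ by the defining formula. If $\mathbb R_0\models T_{an}$ this is the old definition, since $T_{an}$ proves that the formula defines the corresponding symbol.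

**Theorem 4.** Let $\mathcal F\subseteq L_{an}$ be any set of function symbols.

(a) If $\mathbb R_0\models T_{\mathcal F,\exp}$ and $\mathbb K=\mathbb R_0((G))_\kappa$ carries an analytic logarithm with growth at infinity, then $\mathbb K\models T_{\mathcal F,\exp}$.

(b) If $\mathbb R_0\models T_{\mathcal F}$, then $\mathbb R_0((G))_\kappa\models T_{\mathcal F}$ for every divisible ordered abelian group $G$ and every regular uncountable $\kappa$.

For $\mathcal F=\emptyset$, (a) is the first assertion of Theorem 1; for $\mathcal F=L_{an}$ it is the Known Result. In (b) there is no logarithm and no growth condition; for example $G=t^{\mathbb Q}$ is allowed. We use three more quoted facts.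

* **(DMM)** van den Dries–Macintyre–Marker (Annals 140, 1994): $T_{an}$, with symbols for $x^{-1}$ and $n$-th roots of positive elements added by definition, has a universal axiomatization. So an $L_{an}$-substructure of a model of $T_{an}$ that is a real closed field is a model of $T_{an}$: it is closed under the added functions.
* $T_{an,\exp}$ is o-minimal (van den Dries–Miller; DMM). Hence so are its reducts that contain the ordered field structure.
* Hahn's embedding theorem: every ordered abelian group embeds in the group of functions $a:I\to\mathbb R$ with reverse well-ordered support, for some chain $I$, where $a>0$ iff $a$ is positive at the largest element of its support.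

*Proof of Theorem 4(a).* Let $L=L_{\mathcal F}\cup\{\exp\}$, where $L_{\mathcal F}$ is the language of ordered rings with $\mathcal F$. Take $\mathbb R_1$ from Lemma 1 for this $L$, let $A=\mathrm{Aut}(\mathbb R_1|_L/\mathbb R_0)$, and run Steps 1–5 of the proof of Theorem 1. They use only that $\mathbb R_0\preceq\mathbb R_1|_L$, that each $\sigma\in A$ is an automorphism of the exponential field $\mathbb R_1$, and (5). So $\mathbb K_1\models T_{an,\exp}$, each $\sigma\in A$ lifts to $\hat\sigma\in\mathrm{Aut}(\mathbb K_1,\exp)$, and the common fixed set is $\mathbb K$. Two points have to be added.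

**(i) $\mathbb K$ is an $L$-substructure of $\mathbb K_1$, and the induced interpretation of each $f\in\mathcal F$ is the natural one.** Let $x\in\mathbb K^n\cap[-1,1]^n$, $x=r+\varepsilon$ with $r\in\mathbb R_0^n$. The value $f_\alpha(r)$ is given by an $\emptyset$-definition, so, as $\mathbb R_0\preceq\mathbb R_1|_L$, it is the same in $\mathbb R_0$ and $\mathbb R_1$ and lies in $\mathbb R_0$. The series (2) has coefficients in $\mathbb R_0$ and support in the monoid generated by the supports of the $\varepsilon_j$, so it lies in $\mathbb K$ and is the same in $\mathbb K$ and $\mathbb K_1$.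

**(ii) $\hat\sigma$ commutes with $f\in\mathcal F$.** It preserves $[-1,1]$ and $o(1)$, and $\sigma(f_\alpha(r))=f_\alpha(\sigma(r))$ by definability. As $\hat\sigma$ commutes with sums,
$$\hat\sigma\Big(\sum_\alpha\frac{f_\alpha(r)}{\alpha!}\varepsilon^\alpha\Big)=\sum_\alpha\frac{f_\alpha(\sigma(r))}{\alpha!}\hat\sigma(\varepsilon)^\alpha,$$
and the right side is $f(\sigma(r)+\hat\sigma(\varepsilon))=f(\hat\sigma(r+\varepsilon))$.

So $\mathbb K$ is the common fixed set of a family of automorphisms of $\mathbb K_1|_L$, hence definably closed there. The structure $\mathbb K_1|_L$ is a reduct of a model of $T_{an,\exp}$, so it is o-minimal, and $\mathbb K\preceq\mathbb K_1|_L\models T_{\mathcal F,\exp}$ by (D). $\square$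

For (b) we need the version of the Known Result without logarithm.

**Lemma 3.** If $\mathbb R_1\models T_{an,\exp}$, $G$ is a divisible ordered abelian group and $\kappa$ is regular uncountable, then $\mathbb R_1((G))_\kappa$ with the natural interpretation is a model of $T_{an}$.

*Proof.* **Step 1: embed $G$ in a group with a prelogarithm.** The group $G$ need not have one, as $t^{\mathbb Q}$ suggests, so we insert below each level of $G$ room for iterated logarithms. Let $G$ be embedded in a Hahn group over a chain $I$. Let $J=I\times\mathbb Z$ with the lexicographic order, put $s(i,k)=(i,k-1)$, and embed $I$ in $J$ by $i\mapsto(i,0)$. Then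
$$G\subseteq H=\{t^a:a\in\mathbb R^J,\ \operatorname{supp}a\text{ reverse well-ordered}\},\qquad t^a>1\iff a_{\max\operatorname{supp}a}>0,$$
for $a\ne0$. $H$ is divisible. Write $t_j=t^{\delta_j}$ with $\delta_j$ the indicator function of $j$; then $t_j>1$, and $j<j'$ implies $t_j<t_{j'}$.

**Step 2: the prelogarithm.** Recall that $\mathbb R\subseteq\mathbb R_1$ via the constants. Choose a regular $\kappa'\ge\kappa$ with $\kappa'>|J|$, for instance $\max(\kappa,|J|)^+$, and put
$$\ell(t^a)=\sum_{j\in J}a_j\,t_{s(j)}.$$
Since $s$ is strictly increasing, the support $\{t_{s(j)}:j\in\operatorname{supp}a\}$ is reverse well-ordered. It has size $<\kappa'$ and lies in $H^{>1}$. So $\ell:H\to P(H)$, formed with $\kappa'$ over $\mathbb R_1$. It is additive. If $t^a>1$ and $j=\max\operatorname{supp}a$, the leading term of $\ell(t^a)$ is $a_jt_{s(j)}$ with $a_j>0$; so $\ell$ is an embedding of ordered groups. Moreover $t_{s(j)}<t^{a/n}$, because $s(j)<j$, so that $a/n-\delta_{s(j)}$ has largest support element $j$, with value $a_j/n>0$. Hence $\ell(t^a)<(t^a)^{1/n}$, and $(H,\ell)$ is a prelog pair for $\kappa'$.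

**Step 3: descend.** By Lemma 2 and the Known Result, $\mathbb R_1((\Gamma))_{\kappa'}\models T_{an,\exp}$ for some $\Gamma\supseteq H\supseteq G$. The field $\mathbb R_1((G))_\kappa$ is a real closed subfield, and by (2) it is closed under the $L_{an}$-functions, with the natural interpretation: the sums stay over $G$, with support of size $<\kappa$. By (DMM) it is a model of $T_{an}$. $\square$

*Proof of Theorem 4(b).* Apply Lemma 1 with $L=L_{\mathcal F}$ to get $\mathbb R_1$, and let $\mathbb K_1=\mathbb R_1((G))_\kappa$, a model of $T_{an}$ by Lemma 3. There is no logarithm to respect, so lifting is immediate: for $\sigma\in\mathrm{Aut}(\mathbb R_1|_L/\mathbb R_0)$ put $\hat\sigma(\sum r_gg)=\sum\sigma(r_g)g$. As in (ii), $\hat\sigma$ is an $L$-automorphism of $\mathbb K_1$. By the property of $\mathbb R_1$ in Lemma 1, applied to each coefficient, the common fixed set is $\mathbb R_0((G))_\kappa$, and as in (i) this is an $L$-substructure with the natural interpretation. So it is definably closed in $\mathbb K_1|_L$. Now $\mathbb K_1\models T_{an}$, and $T_{an}$ is the theory of a reduct of an o-minimal structure, so $\mathbb K_1|_L$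 is o-minimal. By (D), $\mathbb R_0((G))_\kappa\preceq\mathbb K_1|_L\models T_{\mathcal F}$. $\square$

## Equivalences for the full and the restricted exponential

**Theorem 2.** Let $(\mathbb R_0,\exp)$ be any exponential field and $\log$ any analytic logarithm on $\mathbb K=\mathbb R_0((G))_\kappa$. Then
$$(\mathbb K,\exp)\models T_{\exp}\iff(\mathbb R_0,\exp)\models T_{\exp}\text{ and the growth axiom at infinity holds},$$
and then $\mathbb R_0\preceq\mathbb K$.

**Theorem 3.** Let $\mathbb R_0$ be a real closed field with a function $e:[0,1]\to\mathbb R_0$ (extended by $0$), $G$ any divisible ordered abelian group, $\kappa$ regular uncountable. On $\mathbb K=\mathbb R_0((G))_\kappa$ put $e(r+\varepsilon)=e(r)\sum_n\varepsilon^n/n!$ for $r\in\mathbb R_0$, $\varepsilon\in o(1)$, $r+\varepsilon\in[0,1]$, and $e=0$ off $[0,1]$. Then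
$$(\mathbb K,e)\models T_{\exp|[0,1]}\iff(\mathbb R_0,e)\models T_{\exp|[0,1]},$$
and then $\mathbb R_0\preceq\mathbb K$.

When $\mathbb R_0\models T_{\exp}$, Theorem 2 says that the growth axiom is *equivalent* to the conclusion of Theorem 1, so it cannot be dropped or weakened there. Theorem 3 says that it is irrelevant for the restricted exponential.

**The direction from $\mathbb R_0$ to $\mathbb K$.** For Theorem 2 this is Theorem 1. For Theorem 3, let $(\mathbb R_0,e)\models T_{\exp|[0,1]}$ and let $E$ be the $L_{an}$-symbol for $\exp|[-1,1]$. In $\mathbb R$, $E$ is definable from $\exp|[0,1]$ by $E(x)=1/\exp(-x)$ for $x\in[-1,0]$, and $\exp|[0,1]$ is the restriction of $E$. So the same formula defines $E$ on $\mathbb R_0$ with $(\mathbb R_0,E)\models T_{\{E\}}$, and $e$ is the restriction of $E$ to $[0,1]$. The derivatives of $\exp$ are $\exp$, so all $E_\alpha$ equal $E$, and the natural interpretation is $E(r+\varepsilon)=E(r)\sum\varepsilon^n/n!$. Its restriction to $[0,1]$ is the given $e$ on $\mathbb K$. By Theorem 4(b), $\mathbb K\models T_{\{E\}}$, hence $(\mathbb K,e)\models T_{\exp|[0,1]}$. Since $(\mathbb R_0,e)$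 is a substructure of $(\mathbb K,e)$, (W) gives $\mathbb R_0\preceq\mathbb K$.

**Growth follows from $(\mathbb K,\exp)\models T_{\exp}$.** For each $n$ there is $N\in\mathbb N$ such that $\log x<x^{1/n}$ for all real $x>N$. This is a sentence of $T_{\exp}$, so it holds in $\mathbb K$, and $x>\mathbb R_0$ implies $x>N$.

It remains to prove, in both theorems: *if $\mathbb K\models T$, then $\mathbb R_0\preceq\mathbb K$.* Here and below, either $T=T_{\exp}$ and $B_m=\exp_m$, the $m$-fold iterate of $\exp$ (so $B_0(x)=x$), or $T=T_{\exp|[0,1]}$ and $B_m(x)=x^m$; $L$ is the language of $T$. Again it suffices that $\mathbb R_0$ is definably closed in $\mathbb K$. The danger is that some function definable over $\mathbb R_0$ sends an element of $\mathbb R_0$ to an infinite series. Growth bounds for definable functions rule this out.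

### Definable functions are bounded by the $B_m$

**Lemma 4.** Let $M\models T$ and let $f:M\to M$ be definable over $E\subseteq M$, $E=\mathrm{dcl}(E)$. Then there are $m\in\mathbb N$ and $d\in E$ with $f(x)\le B_m(x)$ for all $x>d$.

*Proof.* **Step 1: reduce to a statement about one extension.** By (D), $E\preceq M$. The formula defining $f$ defines a function on $E$, and if the conclusion holds there with $m$ and $d$, it holds in $M$ by elementarity. So assume $M=E$. As in Step 1 of the proof of Lemma 1, $M\preceq\mathbb R_1|_L$ for some $\mathbb R_1\models T_{an,\exp}$. (For the restricted case, $\exp|[0,1]$ is $\emptyset$-definable in $T_{an,\exp}$.) Suppose we have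
$$N\models T,\qquad\mathbb R_1|_L\preceq N,\qquad t\in N,\ t>\mathbb R_1,\qquad\{B_m(t):m\in\mathbb N\}\text{ cofinal in }N.\tag{7}$$
Then $M\preceq N$, and the extension of $f$ to $N$ satisfies $f(t)\le B_m(t)$ for some $m$. By o-minimality of $M$ there is $d\in M$ such that either $f\le B_m$ on all of $(d,\infty)$ or $f>B_m$ on all of $(d,\infty)$. In the second case elementarity and $t>d$ would give $f(t)>B_m(t)$, a contradiction. So the first case holds, as desired. It remains to find (7).

**Step 2: (7) for $T_{\exp|[0,1]}$.** Take $N=\mathbb R_1((t^{\mathbb Q}))_{\omega_1}$ with $t>1$ as monomial, so $t>\mathbb R_1$. By Lemma 3, $N$ is a model of $T_{an}$, so its reduct is a model of $T_{\exp|[0,1]}$, and $\mathbb R_1|_L\preceq N$ by (W). Every element of $N$ has leading monomial $t^q$ with $q<m$ for some $m\in\mathbb N$, or is $0$, so the powers $t^m$ are cofinal.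

**Step 3: (7) for $T_{\exp}$.** Let $(G_0,\ell_0)$ be the prelog pair of Example A over $\mathbb R_1$, take $\kappa=\omega_1$, and let $N=\mathbb R_1((\Gamma))_{\omega_1}$ be the field of Lemma 2. By the Known Result $N\models T_{an,\exp}$, so $(N,\exp)\models T_{\exp}$, and $\mathbb R_1|_L\preceq N$ by (W), since (4) extends the logarithm of $\mathbb R_1$. We have $\log t_{k+1}=\ell_0(t_{k+1})=t_k$, so $t_m=\exp_m(t_0)$ for $m\in\mathbb N$. We claim that $\{t_k\}_{k\in\mathbb N}$ is cofinal in every $G_i$. In $G_0$, an element whose highest index is $j$ is less than $t_{\max(j,0)+1}$, and $1<t_0$. If the claim holds for $G_i$ and $x\in P(G_i)$, then $x<t_k$ for some $k\in\mathbb N$: if $x\le0$ take $k=0$, and if $x>0$ take $k$ with $t_k$ larger than the leading monomial of $x$. Since $t_k=\ell_i(t_{k+1})$, this gives $e(x)<e(\ell_i(t_{k+1}))=t_{k+1}$. Limits are clear. So the $t_k$ are cofinal in $\Gamma$, hence in $N$, by comparing leading monomials. Take $t=t_0$. $\square$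

### Definable closures of tuples from $\mathbb R_0$

Let $\mathbb K\models T$, in the situation of Theorem 2 or 3, let $O=\mathbb R_0+o(1)$, and let $\mathrm{st}:O\to\mathbb R_0$ be the residue map $r+\varepsilon\mapsto r$. It is a ring homomorphism, it is weakly order preserving, and it is the identity on $\mathbb R_0$. Note that $\mathbb R_0$ is an $L$-substructure of $\mathbb K$. All closures $\mathrm{dcl}$ are in $\mathbb K$.

*The residue map respects the exponential.* In Theorem 2, $\mathrm{st}(\exp x)=\exp(\mathrm{st}\,x)$ on $O$, since $\exp(r+\varepsilon)=\exp(r)\sum\varepsilon^n/n!$ by (A1), (A2) and (1). In Theorem 3, $\mathrm{st}(e(x))=e(\mathrm{st}\,x)$ for $x\in[0,1]$, directly from the definition.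

**Step I: if $r$ is a finite tuple from $\mathbb R_0$ and $E=\mathrm{dcl}(r)\subseteq O$, then $E\subseteq\mathbb R_0$.** This step excludes infinitesimal parts once infinite elements are excluded. By (D), $E\preceq\mathbb K$. In particular $E$ is a field contained in $O$. A nonzero infinitesimal in $E$ would have its inverse in $E$ but outside $O$, so $E\cap o(1)=\{0\}$, and $\mathrm{st}|_E$ is an isomorphism of ordered fields onto its image. In the restricted case it follows that for $x\in E$ we have $x\in[0,1]\iff\mathrm{st}\,x\in[0,1]$, so that $\mathrm{st}(e(x))=e(\mathrm{st}\,x)$ for all $x\in E$, both sides being $0$ off $[0,1]$. In both cases $\mathrm{st}:E\to\mathrm{st}(E)$ is an $L$-isomorphism onto an $L$-substructure of $\mathbb K$. So $\mathrm{st}(E)\cong E\models T$, and by model completeness (W) $\mathrm{st}(E)\preceq\mathbb K$. Now let $x\in E$ be the unique element of $\mathbb K$ satisfying $\varphi(x,r)$. Then $E\models\varphi(x,r)$. Applying the isomorphism, and $\mathrm{st}(r)=r$, we get $\mathrm{st}(E)\models\varphi(\mathrm{st}\,x,r)$, hence $\mathbb K\models\varphi(\mathrm{st}\,x,r)$. By uniqueness $x=\mathrm{st}\,x\in\mathbb R_0$.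

**Step II: $\mathrm{dcl}(r_1,\dots,r_n)\subseteq\mathbb R_0$ for all $r_1,\dots,r_n\in\mathbb R_0$.** This is the definable closedness of $\mathbb R_0$; we use induction on $n$.

*Case $n=0$.* As $\mathbb K\equiv\mathbb R$ in $L$, $\mathrm{dcl}_{\mathbb K}(\emptyset)\cong\mathrm{dcl}_{\mathbb R}(\emptyset)$ is archimedean. So it lies in $O$, and Step I applies to the empty tuple.

*Case $n\ge1$.* Let $E=\mathrm{dcl}(r_1,\dots,r_{n-1})\subseteq\mathbb R_0$. If $r_n\in E$, we are done, so let $r_n\notin E$. By Step I it suffices that $\mathrm{dcl}(E\cup\{r_n\})\subseteq O$. Suppose not. An element outside $O$ exceeds $\mathbb R_0$ in absolute value, so, changing sign if necessary, there is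
$$b=F(r_n)>\mathbb R_0$$
with $F:\mathbb K\to\mathbb K$ definable over $E$.

*Where $r_n$ sits.* Since $E\preceq\mathbb K$, the monotonicity theorem applied in $E$ and transferred to $\mathbb K$ gives finitely many points of $E$ such that on each complementary open interval $F$ is constant or strictly monotone. As $r_n\notin E$, it lies in one of these intervals, say $I=(p,q)$ with $p,q\in E\cup\{\pm\infty\}$. If $F$ were constant on $I$, its value $b$ would lie in $\mathrm{dcl}(E)=E\subseteq\mathbb R_0$, a contradiction. So $F$ is strictly monotone on $I$. Further, for $u\in I\cap E$ we have $F(u)\in E\subseteq\mathbb R_0$, so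
$$F(u)<b=F(r_n)\qquad\text{for all }u\in I\cap E.\tag{8}$$

*A parameter larger than $E$.* We replace $r_n$ by an element $s\in\mathbb R_0$ with $s>E$. Suppose first that $F$ is strictly increasing on $I$. Then (8) says $u<r_n$ for all $u\in I\cap E$; hence every $u\in E$ with $u<q$ satisfies $u<r_n$ (if $u\le p$ this is clear). If $q=\infty$, put $s=r_n$; then $s>E$. If $q\in E$, put $s=1/(q-r_n)\in\mathbb R_0$; for positive $v\in E$ we have $q-1/v\in E$ and $q-1/v<q$, so $q-1/v<r_n$, that is, $s>v$. Suppose now that $F$ is strictly decreasing on $I$. Then (8) says $r_n<u$ for all $u\in I\cap E$, hence for all $u\in E$ with $u>p$. If $p=-\infty$, put $s=-r_n$; then $s>E$. If $p\in E$, put $s=1/(r_n-p)\in\mathbb R_0$; for positive $v\in E$ we have $p+1/v\in E$, so $r_n<p+1/v$, that is, $s>v$. In each case $s\in\mathbb R_0$, $s>E$, and $r_n=\rho(s)$, where $\rho(y)$ is one of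
$$y,\qquad q-1/y,\qquad-y,\qquad p+1/y .$$

*The contradiction.* The function $F\circ\rho$, extended by $0$ where undefined, is definable over $E$. By Lemma 4 with $M=\mathbb K$ there are $m\in\mathbb N$ and $d\in E$ with $F(\rho(x))\le B_m(x)$ for all $x>d$. As $s>d$,
$$b=F(\rho(s))\le B_m(s)\in\mathbb R_0,$$
because $\mathbb R_0$ is closed under $B_m$. This contradicts $b>\mathbb R_0$. So $\mathrm{dcl}(r_1,\dots,r_n)\subseteq O$, and Step I puts it inside $\mathbb R_0$.

**Step III: conclusion.** By Step II, $\mathbb R_0$ is definably closed in the o-minimal structure $\mathbb K$, so $\mathbb R_0\preceq\mathbb K$ by (D). In particular $\mathbb R_0\models T$. With $T=T_{\exp}$ this finishes Theorem 2, and with $T=T_{\exp|[0,1]}$ it finishes Theorem 3. $\blacksquare$
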